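# A density random sequence that is not Oberwolfach random

## 1. The point 1/3, and a random left-c.e. real in its place

We work in Cantor space $2^\omega$ with the uniform measure $\lambda$. For $z\in 2^\omega$, $[z\restriction n]$ is the set of sequences that extend the first $n$ bits of $z$. Let us compute something.

Take $z=010101\dots$, the binary expansion of $1/3$, and let $\mathcal P$ be the set of all $x\in2^\omega$ that are lexicographically $\ge z$. How much of the small neighborhood $[z\restriction n]$ lies in $\mathcal P$? A sequence $(z\restriction n)\,y$ is in $\mathcal P$ exactly if $y\ge z^{(n)}$, where $z^{(n)}$ is the tail of $z$ after $n$ bits. The measure of $\{y: y\ge z^{(n)}\}$ is $1-0.z^{(n)}$. For even $n$ the tail is $0101\dots$ and the fraction is $1-\frac13=\frac23$; for odd $n$ the tail is $1010\dots$ and the fraction is $\frac13$. So $z$ lies in $\mathcal P$, but as we zoom in on $z$ the class $\mathcal P$ never fills the neighborhood. The liminf of the fractions is $\frac13$.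

Now replace $1/3$ by a random point. Let $(T_n)$ be a universal Martin-Löf test with $\lambda(T_n)\le 2^{-n}$, and write $T_1$ as an increasing union of clopen sets $T_{1,t}$, computably in $t$. Let $z_t$ be the lexicographically least element of $2^\omega\setminus T_{1,t}$, a set of measure at least $\frac12$. Then $z_t$ has the form $\sigma000\dots$, it is nondecreasing in $t$, and it converges to some $z$. For each $s$, $z$ is a limit of elements of the closed set $2^\omega\setminus T_{1,s}$, so $z\notin T_1$, and $z$ is Martin-Löf random. As a real number, $z$ is the limit of a computable nondecreasing sequence of rationals. A real of this kind is called *left-c.e.*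

Do the same computation for this $z$. Let again $\mathcal P=\{x: x\ge z\}$. If $x<z$ with first difference at position $p$, then $z_t$ agrees with $z$ through position $p$ for large $t$, so $x<z_t$. Conversely $x<z_t$ implies $x<z$. So the complement of $\mathcal P$ is the effective open set $\bigcup_t\{x:x<z_t\}$, and $\mathcal P$ is a $\Pi^0_1$ class. The fraction of $[z\restriction n]$ in $\mathcal P$ is again $1-0.z^{(n)}$. Now for every $m$ the block $1^m$ occurs in $z$: the clopen set of those $x$ for which none of the first $j$ consecutive blocks of length $m$ equals $1^m$ has measure $(1-2^{-m})^j$, and a suitable computable subsequence of these sets is a Martin-Löf test, which $z$ must escape. Where a block $1^m$ begins, the tail is at least $1-2^{-m}$ and the fraction at most $2^{-m}$. So the liminf is $0$: the random point $z$ lies in an effectively closed class of positive measure that is, at some scales, almost absent around it.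

There is a second way to catch the same $z$. For a string $\sigma$ let $G_\sigma=[\sigma]$. These sets have measure $2^{-|\sigma|}$, they shrink as $\sigma$ grows, and $z\in G_{z\restriction n}$ for every $n$. This is not a Martin-Löf test, because to know which sets to look at one has to know $z$. But $z$ is left-c.e., so we can approximate it from below and rarely have to change our mind about a set we have left behind.

So one Martin-Löf random sequence is caught by two devices: a $\Pi^0_1$ class that contains it without having density $1$ there, and a nested family of open sets indexed by the initial segments of a left-c.e. real. Do the two devices always catch the same Martin-Löf random sequences?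

## 2. Density randomness and Oberwolfach randomness

A class $U\subseteq2^\omega$ is $\Sigma^0_1$ if $U=\bigcup_{\sigma\in W}[\sigma]$ for a c.e. set $W$ of strings; complements are $\Pi^0_1$ classes. A Martin-Löf test is a uniformly $\Sigma^0_1$ sequence $(T_n)$ with $\lambda(T_n)\le2^{-n}$. A sequence is Martin-Löf random (ML-random) if it is in $\bigcap_nT_n$ for no such test, and one universal test suffices to decide this. We fix a universal test $(T_n)$.

**Definition (density randomness).** For measurable $\mathcal P\subseteq 2^\omega$ the lower density of $\mathcal P$ at $z$ is
$$\underline{\rho}(\mathcal P\mid z)=\liminf_{n}\ \frac{\lambda(\mathcal P\cap[z\restriction n])}{2^{-n}} .$$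
The sequence $z$ is density random if $z$ is ML-random and $\underline\rho(\mathcal P\mid z)=1$ for every $\Pi^0_1$ class $\mathcal P$ with $z\in\mathcal P$.

In Section 1 the lower density was $\frac13$ at $1/3$, and $0$ at the random left-c.e. real, which is therefore ML-random but not density random.

**Definition (Oberwolfach randomness).** An Oberwolfach test consists of a left-c.e. real $\beta\in[0,1]$, identified with its binary expansion, and a uniformly $\Sigma^0_1$ family $(G_\sigma)_{\sigma\in2^{<\omega}}$ of open sets such that $\lambda(G_\sigma)\le2^{-|\sigma|}$ for every $\sigma$, and $G_\sigma\supseteq G_\tau$ whenever $\sigma\preceq\tau$. A sequence $z$ fails the test if $z\in G_{\beta\restriction n}$ for every $n$. The sequence is OW-random if it fails no Oberwolfach test.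

With $G_\sigma=[\sigma]$ we see that no left-c.e. real is OW-random. It is known that OW-randomness implies density randomness. The question, taken from André Nies, "Lowness, randomness, and computable analysis", arXiv:1607.07030 (2016), is whether the two notions coincide. The answer is no.

**Theorem B.** There is a density random sequence that is not OW-random.

Together with the known implication, OW-randomness is strictly stronger than density randomness. We shall get Theorem B from a statement about averages of functions. For a cylinder $C=[\sigma]$ write $|C|=\lambda(C)$; the length of $C$ is $|\sigma|$.

**Definition (lower semicomputable functions and their averages).** A function $f:2^\omega\to[0,\infty]$ is lower semicomputable if $f=\sup_tf_t$ for a computable sequence $0=f_0\le f_1\le\dots$ of rational-valued nonnegative step functions. We fix a computable nondecreasing $(\ell_t)$ such that $f_t$ is constant on each cylinder of length $\ge\ell_t$, and put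
$$M_t(C)=|C|^{-1}\int_Cf_t\,d\lambda,\qquad M(C)=\lim_tM_t(C)=|C|^{-1}\int_Cf\,d\lambda .$$

For example, if $U=\bigcup_tU_t$ is $\Sigma^0_1$ with $U_t$ clopen and increasing, $U_0=\emptyset$, then $f=1_U$ with $f_t=1_{U_t}$ is lower semicomputable, and $M(C)$ is the fraction of $C$ that lies in $U$.

**Theorem A.** Let $f$ be lower semicomputable with $\int f<\infty$, and let $C_0$ be a cylinder with $|C_0|\le1/8$. There is a Martin-Löf random $z\in C_0$ that is not OW-random, with $f(z)<\infty$ and $\lim_nM([z\restriction n])=f(z)$.

## 3. Convergence of averages implies density one

**Lemma 1.** If $h:2^\omega\to[0,\infty]$ is lower semicontinuous, then the averages of $h$ over $[z\restriction n]$ have $\liminf_n\ge h(z)$.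

*Proof.* If $c<h(z)$, then $h>c$ on some $[z\restriction n_0]$, so the averages over $[z\restriction n]$ are $\ge c$ for $n\ge n_0$. $\square$

Lower semicomputable functions, and sums of nonnegative multiples of indicators of open sets, are lower semicontinuous.

**Proof that Theorem A implies Theorem B.** The purpose is to put all $\Pi^0_1$ classes into one function. Let $(U_i)$ list all $\Sigma^0_1$ classes and apply Theorem A to
$$f=\sum_i2^{-i-1}1_{U_i}+\sum_n1_{T_n},$$
which is lower semicomputable with finite integral, and to any $C_0$ of measure $1/8$. Let $z$ be the sequence obtained, and let $\mathcal P=2^\omega\setminus U_i$ be a $\Pi^0_1$ class with $z\in\mathcal P$. Write $f=2^{-i-1}1_{U_i}+g$, where $g$ is the sum of the other terms. Then $f(z)=g(z)<\infty$, since $z\notin U_i$. The averages of $f$ converge to $f(z)$, and by Lemma 1 those of $g$ have liminf at least $g(z)$. So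
$$\limsup_n\ 2^{-i-1}\,\frac{\lambda(U_i\cap[z\restriction n])}{2^{-n}}\le f(z)-g(z)=0 .$$
Hence $\mathcal P$ has density $1$ at $z$. As $z$ is ML-random, it is density random; and it is not OW-random. $\square$

**Reduction.** This step makes ML-randomness automatic. In proving Theorem A we may assume $f\ge g:=\sum_n1_{T_n}$. Otherwise replace $f$ by $f+g$, which is again lower semicomputable with finite integral. If the averages of $f+g$ converge to $f(z)+g(z)<\infty$, then, since those of $g$ have liminf $\ge g(z)$, the averages of $f$ have limsup $\le f(z)$; their liminf is $\ge f(z)$ by Lemma 1. So they converge to $f(z)$. Under the assumption $f\ge g$, the condition $f(z)<\infty$ implies $z\notin\bigcap_nT_n$, that is, $z$ is ML-random. From now on $f\ge g$.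

## 4. A cover paid for by a left-c.e. real

How will we show that $z$ is not OW-random? The following lemma tells us what to build: a decreasing sequence of open sets around $z$ whose growth after stage $s$ is bounded by the growth of a left-c.e. real after stage $s$.

**Lemma 2.** Let $(V_{s,t})$ be clopen sets, given computably in $s,t$, increasing in $t$ and decreasing in $s$. Let $(\alpha_t)$ be a computable nondecreasing sequence of nonnegative rationals with limit $\alpha\le1$, and suppose
$$\lambda(V_{s,t})\le\alpha_t-\alpha_s\qquad(s\le t). \tag{1}$$
If an ML-random $z$ lies in $V_s=\bigcup_tV_{s,t}$ for every $s$, then $z$ is not OW-random.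

*Proof.* **Step 1.** First we exclude that $\alpha$ is rational. If $\alpha$ were computable, we could choose computably $s_n$ with $\alpha-\alpha_{s_n}\le2^{-n}$. Then $\lambda(V_{s_n})\le2^{-n}$ by (1), and $(V_{s_n})_n$ would be an ML-test containing the ML-random $z$. So $\alpha$ is not computable; in particular it is irrational.

**Step 2.** Now we define the test. Let $0.\sigma$ be the dyadic rational with expansion $\sigma$, let $s(\sigma)$ be the least $s$ with $\alpha_s\ge0.\sigma$, if any, and put
$$G_\sigma=\bigcup\{V_{s(\sigma),t}:\ t\ge s(\sigma),\ \alpha_t\le0.\sigma+2^{-|\sigma|}\},$$
with $G_\sigma=\emptyset$ if $s(\sigma)$ is undefined. This family is uniformly $\Sigma^0_1$. As $V_{s,t}$ increases in $t$, $\lambda(G_\sigma)$ is at most the supremum of $\alpha_t-\alpha_{s(\sigma)}$ over the $t$ that occur, which is at most $(0.\sigma+2^{-|\sigma|})-0.\sigma=2^{-|\sigma|}$. If $\sigma\preceq\tau$, then $0.\sigma\le0.\tau$ and $0.\tau+2^{-|\tau|}\le0.\sigma+2^{-|\sigma|}$. So $s(\sigma)\le s(\tau)$ if the latter is defined, every $t$ that occurs for $\tau$ occurs for $\sigma$, and $V_{s(\tau),t}\subseteq V_{s(\sigma),t}$. Hence $G_\tau\subseteq G_\sigma$.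

**Step 3.** Finally $z$ fails the test. Let $\sigma=\alpha\restriction n$. Since $\alpha$ is irrational, $0.\sigma<\alpha<0.\sigma+2^{-n}$. So $s(\sigma)$ is defined and every $\alpha_t$ is $\le0.\sigma+2^{-n}$. Hence $G_\sigma=V_{s(\sigma)}\ni z$. $\square$

So we have to build nested cylinders shrinking to $z$, allowed to be guessed and abandoned, with two demands. The averages of $f$ along the final nest must converge. And the total measure of guesses made after stage $s$ must be paid for by the growth of a bounded quantity, which we call the clock.

## 5. Why one kind of child is not enough

Here is the natural plan. A process $e$ of level $k$ works on a cylinder $C_e$ and is abandoned as soon as the average of $f$ over $C_e$ has risen by a threshold $\kappa_k$. While it lives, it tries child processes of level $k+1$, one after the other, on disjoint subcylinders of $C_e$. A child on $C$ is abandoned when the average over $C$ has risen by $\kappa_{k+1}$. Each child must be paid for: while it is tried, the clock advances by about $|C|$. If the children are disjoint, then $e$ as a whole costs about $|C_e|$, so the same accounting works one level up.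

Does $e$ ever run out of room? Suppose children of total measure $\mu$ have been abandoned. Each forced $\int_Cf_t$ to rise by $\kappa_{k+1}|C|$, and the children are disjoint, so $\int_{C_e}f_t$ rose by at least $\kappa_{k+1}\mu$. As $e$ is still alive,
$$\mu<\frac{\kappa_k}{\kappa_{k+1}}\,|C_e| . \tag{2}$$
To be sure that a fresh subcylinder is left, this argument needs $\kappa_{k+1}\ge\kappa_k$. But the averages along the final nest oscillate by an amount of order $\kappa_k$ at level $k$, so convergence asks for $\kappa_k\to0$. This is the point at which the plan stops. Take $\kappa_{k+1}=\frac45\kappa_k$, and let an opponent raise $f$ by exactly $\kappa_{k+1}$ on each cylinder as soon as we choose it. When all of $C_e$ is used up, the average over $C_e$ has risen by $\frac45\kappa_k$ only. The process $e$ has no reason to be abandoned and no place to go.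

Could we use cylinders again? To beat the opponent we would need children of total measure $1.25\,|C_e|$. Suppose a process of level $k$ costs $D_k|C_e|$, with $D_k\ge1$. Passing all costs upwards gives $D_k=1.25\,D_{k+1}$ in the worst case, so $D_0=1.25^kD_k\ge1.25^k$ for all $k$, and no finite bound $D_0$ exists.

We therefore need additional children that the opponent must destroy as well, but whose cost is not passed upwards. Each process will have two kinds of children at the same time, on disjoint cylinders: an *auxiliary* child $a$ and, meanwhile, a succession of *main* children $m$. Main children are paid for as above and their waiting counts for $e$. The auxiliary child does not advance the clock of $e$ at all. When $a$ wants to wait for an amount $d$, it must stand still until the main children have advanced the clock of $e$ by $2d$. So the covers made under $a$ are paid for by clock that the main children have to spend anyway.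

The gain is seen in space-time. A point of $C_e$ may lie in one main cylinder and, at another time, in one auxiliary cylinder, and the opponent has to raise $f$ there on both occasions. Since an auxiliary child is used up per about $2|C_a|$ of clock, main cylinders of measure $0.9\,|C_e|$ come with auxiliary ones of measure more than $0.43\,|C_e|$. Together, after small losses, this is $1.31\,|C_e|$, and $1.31>1.25$. This is how thresholds decreasing by the factor $\frac45$ become affordable.

## 6. Processes, waits, main rounds and auxiliary rounds

Fix a rational $\kappa_0>M(C_0)$, and put
$$\kappa_k=\kappa_0(4/5)^k,\qquad L_k=200\,\kappa_k,$$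
so that $\kappa_k=1.25\,\kappa_{k+1}$. The construction runs in stages $t=0,1,2,\dots$

**Processes.** The processes form a tree. A process $e$ has a level $k$, a cylinder $C_e$, a starting stage $t_e$, and a base stage $r_e\le t_e$ such that $f_{r_e}$ is constant on $C_e$, with value $b_e$, and $M_{t_e}(C_e)-b_e<\kappa_k$. The root has level $0$, cylinder $C_0$, starting and base stage $0$, and $b=0$. Children of a level-$k$ process have level $k+1$ and are either main or auxiliary. Put $w_e=2^{-k-8}|C_e|$. The base value $b_e$ is a lower bound for $f_t$ on $C_e$ for all $t\ge t_e$; averages will be compared with it.

**Ending.** Each stage $t$ begins with a check, from the root downwards. A non-root process $e$ of level $k+1$ with parent $p$, started before $t$ and not yet ended, ends at $t$ if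

* (E1) $M_t(C_e)-M_{t_e}(C_e)\ge\kappa_{k+1}$, or
* (E2) $M_t(J)-b_p\ge L_k$ for some cylinder $J$ with $C_e\subseteq J\subseteq C_p$, or
* (E3) $p$ has ended.

(E1) is the threshold from Section 5. (E2) controls the averages over the cylinders between $C_e$ and $C_p$, which also occur among the $[z\restriction n]$. The root never ends, and $M_t(C_0)\le M(C_0)<\kappa_0$ always. So if $e$ has level $k$, $t\ge t_e$, and $e$ has not ended at the check of stage $t$, then
$$M_t(C_e)-M_{t_e}(C_e)<\kappa_k,\qquad M_t(C_e)-b_e<2\kappa_k. \tag{3}$$

**Waits.** Processes call waits of rational length $d>0$. A wait called by $e$ belongs to $e$. If $e$ is a main child, the wait also belongs to its parent, and so on upwards along main links, until the root or an auxiliary process is reached; this last process is the owner of the wait. A wait may later be completed, for all processes to which it belongs at the same stage. An unended process is waiting if some wait belonging to it is called but not completed. The clock of $e$ is the total length of the completed waits belonging to $e$.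

**Actions.** After the check, exactly one action is performed: if the root is waiting (the wait was then called at the previous stage), complete this wait; otherwise perform $\mathrm{ACT}(\text{root})$. For an unended, non-waiting $e$ of level $k$, $\mathrm{ACT}(e)$ is the first case that applies in this list.

1. If $e$ has not yet called its initial wait: $e$ calls a wait $w_e$.
2. Otherwise, if no grid has been set: set the grid $(r,n)$ of $e$, where $r$ is the current stage and $n\ge\ell_r$ is least with $2^{-n}\le w_e$.
3. Otherwise, if no auxiliary round of $e$ is in progress: begin one.
4. Otherwise, if a main round of $e$, with child $m$, is in progress: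
   * if $m$ has not ended, perform $\mathrm{ACT}(m)$;
   * if $m$ has ended and the clock of $e$ has advanced by $\delta<|C_m|$ since the beginning of this main round, $e$ calls a wait $|C_m|-\delta$;
   * otherwise declare the main round finished.
5. Otherwise an auxiliary round, with child $a$, is in progress and no main round is:
   * (a) if $a$ has not ended and is not waiting: $\mathrm{ACT}(a)$;
   * (b) if $a$ has not ended and is waiting for a wait of length $d$: if the clock of $e$ has advanced by less than $2d$ since this wait was called, begin a main round; otherwise complete the wait of $a$;
   * (c) if $a$ has ended: if the clock of $e$ has advanced by less than $2|C_a|$ since the beginning of the auxiliary round, begin a main round; otherwise declare the auxiliary round finished.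

**Beginning a round at stage $t$.** First regrid if necessary: if $M_t(C_e)-M_r(C_e)\ge\kappa_{k+1}/100$, set $r:=t$ and increase $n$, if necessary, so that $n\ge\ell_t$. A cylinder $C\subseteq C_e$ is admissible at $t$ if its length is $\ge n$, $M_t(C)-M_r(C)<\kappa_{k+1}$, and there is no cylinder $J$ with $C\subseteq J\subseteq C_e$ and $M_t(J)-b_e\ge L_k$.

* Auxiliary round: pick the first (leftmost) admissible $C_a$ of length exactly $n$ disjoint from all earlier auxiliary cylinders of $e$; start an auxiliary child $a$ on it.
* Main round, in the auxiliary round of $a$: let $q$ be the least number that is $\ge n$, $\ge$ the lengths of all earlier main cylinders of $e$, and satisfies $2^{-q}\le d/100$ in case 5(b), resp. $2^{-q}\le|C_a|/100$ in case 5(c). Pick the first admissible $C_m$ of length $q$ disjoint from $C_a$ and from all earlier main cylinders of $e$; start a main child $m$ on it.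

The child gets starting stage $t$, base stage $r$, and as $b$ the constant value of $f_r$ on its cylinder, whose length is $\ge n\ge\ell_r$. By admissibility $M_t(C)-b=M_t(C)-M_r(C)<\kappa_{k+1}$, so the requirements on a process hold. All picked cylinders have measure $\le2^{-n}\le w_e$. A child of $e$ starts after $t_e$, and the grid stage $r$ of $e$ is also after $t_e$.

That a pick is always possible is the content of Lemma 6. Until then we speak about a run up to some finite stage at which every pick so far has been possible.

**Lemma 3.** "Waiting" refers to the moment after the check of a stage and before its action.

(a) $\mathrm{ACT}(e)$ is performed only when $e$ is not waiting, so at most one wait belonging to $e$ is called but uncompleted at any time.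

(b) If $m$ is the unended child of the main round of $e$ in progress, then $m$ is waiting iff $e$ is.

(c) If $a$ is an unended, non-waiting auxiliary child of $e$, then no main round of $e$ is in progress and $e$ is not waiting.

(d) If $t>t_e$ and $e$ has not ended at the check of stage $t$, then
$$\text{at stage } t \text{ either } e \text{ is waiting, or } \mathrm{ACT}(e)\text{ is performed.} \tag{4}$$

*Proof.* (a) For the root and for auxiliary children this is in the rules. For a main child $m$ of $e$, $\mathrm{ACT}(m)$ is performed only in case 4 of $\mathrm{ACT}(e)$, by induction with $e$ not waiting; and a wait belonging to $m$ belongs to $e$. The second part follows, because a wait belonging to $e$ is called only inside $\mathrm{ACT}(e)$: by $e$, or through main links inside $\mathrm{ACT}(m)$.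

(b) Waits of $m$ belong to $e$. Conversely, $e$ was not waiting when the round began, by (a), and since then $\mathrm{ACT}(e)$ has done nothing but perform $\mathrm{ACT}(m)$. So every wait belonging to $e$ called since then belongs to $m$.

(c) The auxiliary round of $a$ is in progress, as it can finish only after $a$ has ended. Its main rounds begin only while $a$ is waiting or has ended, and the wait of $a$ is completed, through 5(b), only when no main round is in progress. So no main round is in progress now. After its initial wait, all waits belonging to $e$ are called within main rounds. They are completed before the main round is declared finished, since the declaration is made in $\mathrm{ACT}(e)$. So $e$ is not waiting.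

(d) We use induction along the path from the root. For the root this is the rule. Let $c$ be a child of $e$, $t>t_c$, and $c$ unended. By (E3) $e$ is unended, and $t>t_e$, so $e$ is waiting or $\mathrm{ACT}(e)$ is performed. If $c$ is a main child, its main round is in progress. If $e$ is waiting, so is $c$ by (b); otherwise case 4 performs $\mathrm{ACT}(c)$. If $c$ is auxiliary and not waiting, then by (c) $e$ is not waiting and no main round is in progress, so $\mathrm{ACT}(e)$ is performed and 5(a) performs $\mathrm{ACT}(c)$. $\square$

Two remarks on processes that end while waiting. If a main child $m$ of $e$ does so, the wait still belongs to $e$; it can still be completed, and $\mathrm{ACT}(e)$ is not performed before that. If an auxiliary process does so, its wait is never completed, since 5(b) treats unended children only.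

**The sets.** $V_{s,t}$ is the union of the cylinders $C_c$ of all non-root processes $c$ started at a stage $\le t$ whose parent $e$ satisfies $t_e\ge s$. Put $V_s=\bigcup_tV_{s,t}$. Let $\beta_t$ be the total length of the root's waits completed at stages $\le t$, and $\beta=\lim_t\beta_t$. The $V_{s,t}$ are clopen, computable in $s,t$, increasing in $t$ and decreasing in $s$.

## 7. The first stages for $f=0$

Let us run the rules for $f_t=0$ for all $t$, with $\ell_t=0$, $C_0=[000]$ and any rational $\kappa_0>0$. (This $f$ violates the assumption $f\ge g$, but the rules make sense.) All averages are $0$, so no process ends, every subcylinder of length $\ge n$ is admissible, and there is no regridding.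

At stage $0$ the root calls its initial wait $w=2^{-8}\cdot2^{-3}=2^{-11}$, and at stage $1$ it is completed. At stage $2$ the grid is set, with $r=2$ and $n=11$. At stage $3$ the first auxiliary round begins, with $C_a=[0^{11}]$. At stage $4$ the root performs $\mathrm{ACT}(a)$, and $a$, of level $1$, calls the wait $d=2^{-9}\cdot2^{-11}=2^{-20}$. This wait does not belong to the root. So at stage $5$ the root acts by 5(b) and begins a main round. Now $2^{-q}\le2^{-20}/100$ means $q\ge27$, because $64<100\le128$; so $q=27$ and $C_m=[0^{10}1\,0^{16}]$, the first cylinder of length $27$ in $[000]$ disjoint from $[0^{11}]$. At stage $6$, $m$ calls its initial wait $2^{-9}\cdot2^{-27}=2^{-36}$, which belongs to the root, and at stage $7$ it is completed. Then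
$$\lambda(V_{0,7})=2^{-11}+2^{-27}\ \le\ 2^{-10}+2^{-35}=2(\beta_7-\beta_0),$$
an instance of the inequality proved in the next section.

Since $m$ never ends, its round never finishes, and $a$ waits forever. In the same way $m$ gets an auxiliary child that waits forever and a main child that never ends, and so on. The nest of main children shrinks to a computable sequence, so for $f=0$ randomness is lost. It is the term $g$ in $f$ that forces the construction away from nonrandom points.

## 8. The clock pays for the cylinders

**Lemma 4.** The total length of all waits belonging to a level-$k$ process $e$ is at most $D_k|C_e|$, where $D_k=1+\sum_{j\ge k}2^{-j-8}<1.01$. Hence the clock advance of $e$ in a finished main round with cylinder $C_m$ lies between $|C_m|$ and $1.01|C_m|$.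

*Proof.* The purpose is to see that costs passed upwards along main links do not multiply. Consider the waits called by stage $t$, by induction on the number of processes in the subtree of $e$ started by $t$. Outside main rounds only the initial wait $w_e=2^{-k-8}|C_e|$ belongs to $e$, since waits belonging to auxiliary children of $e$ do not belong to $e$. In a main round with child $m$ the waits are those belonging to $m$, of total length $\le D_{k+1}|C_m|$ by induction, and possibly one further wait, called when all others are completed, which brings the total to $|C_m|$. So the total of the round is at most $D_{k+1}|C_m|$. Main cylinders of $e$ are pairwise disjoint, so the sum is at most $(2^{-k-8}+D_{k+1})|C_e|=D_k|C_e|$. Finally $D_k\le1+2^{-7}<1.01$.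

For the last claim: the round is declared finished only when the clock has advanced by at least $|C_m|$, and its waits have total length at most $D_{k+1}|C_m|<1.01|C_m|$. $\square$

In particular $\beta\le1.01|C_0|$.

The subtree of $e$ contains $e$. For $s\le t$ let $T_e(s,t)$ be the total length of the waits belonging to $e$ called at a stage $\ge s$ and completed at a stage $\le t$. Let $F_e(s,t)$ be the measure of the union of all $C_c$ with $c$ started at a stage $\le t$ whose parent lies in the subtree of $e$ and has starting stage $\ge s$.

**Lemma 5.** For all $e$ and $s\le t$,
$$F_e(s,t)\le2\,T_e(s,t). \tag{5}$$
Consequently $\lambda(V_{s,t})\le2(\beta_t-\beta_s)$.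

*Proof.* We use induction on the number of processes in the subtree of $e$ started by $t$. If $e$ has no child started by $t$, then $F_e(s,t)=0$. Suppose it has one.

**Case 1: $t_e\ge s$.** Here we pay for all children of $e$ at once. All counted cylinders lie in cylinders of children of $e$, which have measure $\le w_e$. As $e$ has a child, its initial wait $w_e$ is completed by $t$, and it was called at a stage $\ge t_e\ge s$. Let $S$ be the total clock advance of $e$ in main rounds of $e$ finished by $t$. By Lemma 4, the main cylinders of these rounds have total measure $\le S$. The clock of $e$, after the initial wait, advances only in main rounds; so a finished auxiliary round contains finished main rounds with total clock advance $\ge2|C_a|$, and the auxiliary cylinders of finished auxiliary rounds have total measure $\le S/2$. At most one main and one auxiliary round are unfinished, and their cylinders have measure $\le w_e$ each. Hence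
$$F_e(s,t)\le\tfrac32S+2w_e\le2(S+w_e)\le2\,T_e(s,t).$$

**Case 2: $t_e<s$.** Now $e$ itself is not a counted parent, so $F_e(s,t)\le\sum_cF_c(s,t)$ over the children $c$ of $e$ started by $t$. The purpose is to bound these terms without letting the constant $2$ grow. Call a main round of $e$ *inside* if it begins at a stage $\ge s$ and is finished at a stage $\le t$, and let $S'$ be the total clock advance in inside main rounds. There are four kinds of children.

If $c$ is the child of an inside main round, then trivially $F_c(s,t)\le|C_c|$, which is at most the clock advance of that round. So these children contribute at most $S'$.

If $c$ is the child of a main round finished before $s$, then $c$ ended before $s$ and, by (E3), so did its descendants. No process in its subtree starts at a stage $\ge s$, and $F_c(s,t)=0$.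

For the children $c$ of the other main rounds, $F_c(s,t)\le2T_c(s,t)$ by induction. The waits counted in $T_c(s,t)$ belong to $e$ and are not called in inside rounds.

For auxiliary children $a$, $F_a(s,t)\le2T_a(s,t)$ by induction. Each wait of length $d$ counted in $T_a(s,t)$ is completed through case 5(b) of $\mathrm{ACT}(e)$. At its call and at its completion no main round of $e$ is in progress, and in between the clock of $e$ advances by at least $2d$. So complete main rounds of $e$ with total clock advance $\ge2d$ take place in between; since the call is at a stage $\ge s$ and the completion at a stage $\le t$, they are inside. Different waits use disjoint sets of rounds: waits of one $a$ follow one another in time, and different $a$ have different auxiliary rounds. So $\sum_aT_a(s,t)\le S'/2$.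

Altogether
$$F_e(s,t)\le S'+2\sum_{\text{other main }c}T_c(s,t)+2\cdot\frac{S'}2=2\Big(S'+\sum_{\text{other main }c}T_c(s,t)\Big)\le2\,T_e(s,t).$$

For the root, $F_{\mathrm{root}}(s,t)=\lambda(V_{s,t})$. A wait called at a stage $\ge s$ is completed at a stage $>s$, so $T_{\mathrm{root}}(s,t)\le\beta_t-\beta_s$. $\square$

Here the ratio in 5(b) does its work. Of the factor $2$ in front of $S'$, one unit pays for the inside main cylinders and the other for everything that auxiliary children did meanwhile.

## 9. There is always room for another cylinder

**Lemma 6.** Whenever a process $e$ has to pick a cylinder, it can.

*Proof.* Let $e$ have level $k$ and pick at stage $t$; so $e$ has not ended.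

**Step 1.** We show that few cylinders are inadmissible. Let $B$ be the union of the cylinders $J\subseteq C_e$ with $M_t(J)-b_e\ge L_k$. The maximal such $J$ are disjoint, $f_t\ge f_{r_e}=b_e$ on $C_e$, and $\int_{C_e}(f_t-b_e)<2\kappa_k|C_e|$ by (3). So
$$|B|\le\frac{2\kappa_k}{L_k}|C_e|=\frac1{100}|C_e| .$$
After the possible regridding, $M_t(C_e)-M_r(C_e)<\kappa_{k+1}/100$. As $f_t\ge f_r$, for any $q\ge n$ the cylinders $C\subseteq C_e$ of length $q$ with $M_t(C)-M_r(C)\ge\kappa_{k+1}$ have total measure $<\frac1{100}|C_e|$. Thus the inadmissible cylinders of length $q$ have total measure $<\frac2{100}|C_e|$.

**Step 2.** We settle auxiliary picks. All earlier auxiliary rounds of $e$ are finished, and each advanced the clock of $e$ by at least $2|C_a|$. By Lemma 4 the total clock is $\le1.01|C_e|$, so the earlier auxiliary cylinders have total measure $\le0.505|C_e|$. They have length $\le n$, since $n$ never decreases, so each cylinder of length $n$ is contained in one of them or disjoint from it. As $0.505+0.02<1$, a pick exists.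

**Step 3.** We reduce main picks to one inequality. Let $C_{a^*}$ be the current auxiliary cylinder, $\mu$ the total measure of all earlier main cylinders of $e$, whose rounds are all finished, and $\alpha$ the total measure of the auxiliary cylinders of finished auxiliary rounds of $e$. I claim $\mu\le0.9|C_e|$. Given this, the excluded cylinders, all of length $\le q$, have together with the inadmissible ones total measure $<(0.9+2^{-8}+0.02)|C_e|<|C_e|$, because $|C_{a^*}|\le w_e\le2^{-8}|C_e|$. So a pick exists. Steps 4 to 6 prove the claim.

**Step 4.** We show that many main cylinders imply many auxiliary ones. Consider an auxiliary round of $e$ with child $a$. Main rounds serving a wait $d$ of $a$ begin only while the advance of the clock of $e$ since the call is $<2d$, and each adds at most $1.01\,d/100$. So serving $d$, completely or not, advances the clock by at most $2.0101\,d$. By Lemma 4 for $a$, serving all waits of $a$ advances it by at most $2.0101\cdot1.01\,|C_a|<2.04|C_a|$. The main rounds begun after $a$ has ended begin only while the advance since the beginning of the auxiliary round is $<2|C_a|$, and each adds at most $1.01|C_a|/100$. If there are such rounds, then after the last of them the total advance is less than $2.0101|C_a|$. So in all cases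 the advance never exceeds $2.05|C_a|$. By Lemma 4, the main cylinders of finished main rounds of this auxiliary round have total measure $\le2.05|C_a|$. Summing over the finished auxiliary rounds and the current one,
$$\mu\le2.05(\alpha+|C_{a^*}|)\le2.05(\alpha+2^{-8}|C_e|). \tag{6}$$

**Step 5.** We count the rise of $f$ that all these children required. Every child in a finished round has ended, and through (E1) or (E2), since $e$ has not ended. Those ended through (E2) lie in $B$, because $M_t$ is nondecreasing in $t$. Main cylinders of $e$ are pairwise disjoint, and so are auxiliary cylinders. So among the earlier main children those ended through (E1) have total measure at least $\mu-0.01|C_e|$, and among the auxiliary children of finished rounds those ended through (E1) have total measure at least $\alpha-0.01|C_e|$. If $c$ ended through (E1) at stage $t'_c$, then $\int_{C_c}(f_{t'_c}-f_{t_c})\ge\kappa_{k+1}|C_c|$.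

For these children the sets $C_c\times(t_c,t'_c]$ are pairwise disjoint. For two main children, or two auxiliary children, the cylinders are disjoint. A main child $m$ in the auxiliary round of $a$ satisfies $C_m\cap C_a=\emptyset$ by the picking rule. A main child and an auxiliary child belonging to different auxiliary rounds have disjoint lifetimes $(t_c,t'_c]$, as one round is finished before the other begins. All lifetimes lie in $(t_e,t]$. Each $\int_{C_c}(f_{t'_c}-f_{t_c})$ is the sum of the nonnegative increments $\int_{C_c}(f_u-f_{u-1})$ over $u\in(t_c,t'_c]$, and by disjointness no part of an increment on $C_e$ is counted twice. So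
$$\big(M_t(C_e)-M_{t_e}(C_e)\big)|C_e|\ \ge\ \kappa_{k+1}\,(\mu+\alpha-0.02|C_e|). \tag{7}$$

**Step 6.** Now we compare with the threshold of $e$. Suppose $\mu>0.9|C_e|$. By (6), $\alpha\ge(0.9/2.05-2^{-8})|C_e|>0.43|C_e|$. So the right side of (7) is at least $(0.9+0.43-0.02)\kappa_{k+1}|C_e|=1.31\,\kappa_{k+1}|C_e|>1.25\,\kappa_{k+1}|C_e|=\kappa_k|C_e|$, contradicting (3). Hence $\mu\le0.9|C_e|$. $\square$

Compare (7) with (2): the term $\alpha$ is what the single-kind argument lacked. Lemmas 3, 4 and 5 concern finite parts of the run and do not presuppose Lemma 6. So, by induction on stages, the construction is well defined at every stage, and it is computable; in particular the $V_s$ are uniformly $\Sigma^0_1$.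

## 10. Live processes have live children

Call a process *live* if it never ends and every wait belonging to it is completed. The root is live, since its waits are completed at the next stage. In Section 7 the process $m$ is live and $a$ is not, although neither ends.

**Lemma 7.** Every live process $e$ has a live child.

*Proof.* Let $e$ have level $k$.

**Step 1.** We find an auxiliary round that never finishes. By (4), at every stage $t>t_e$ at which $\mathrm{ACT}(e)$ is not performed $e$ is waiting; during such stages no new wait belonging to $e$ is called, and the one in progress is eventually completed. So $\mathrm{ACT}(e)$ is performed infinitely often. Hence the initial wait is called and completed, the grid is set, and auxiliary rounds begin. By (3), $M_t(C_e)-M_{t_e}(C_e)<\kappa_k$ for all $t\ge t_e$. Each regridding requires a rise of at least $\kappa_{k+1}/100$ since the previous grid stage, so there are finitely many regriddings and the nondecreasing $n$ takes finitely many values. Auxiliary cylinders of $e$ are disjoint and have lengths among these values, so only finitely many auxiliary rounds begin. If all of them finished, case 3 would begin another, which is possible by Lemma 6. So some auxiliary round, with child $a$, begins and never finishes.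

**Step 2.** Suppose some main round in it never finishes, with child $m$; we show that $m$ is live. If $m$ ended, then a wait of $e$ in progress would be completed, the possible further wait of $e$ would be called and completed, and the round would be declared finished. So $m$ never ends. Every wait belonging to $m$ belongs to $e$, hence is completed.

**Step 3.** Suppose all main rounds in it that begin also finish; we show that $a$ is live. Consider the service of one wait $d$ of $a$, or the time after $a$ has ended. In such a period $q$ is the least number that is $\ge n$, $\ge$ the earlier main lengths, and satisfies $2^{-q}\le\varepsilon$ for a fixed $\varepsilon$. As $n$ is bounded, $q$ never exceeds the maximum of the bound on $n$, the main lengths at the start of the period, and the least $q'$ with $2^{-q'}\le\varepsilon$. So by Lemma 4 each main round in the period advances the clock of $e$ by at least a fixed positive amount. If $a$ ended, then after finitely many main rounds the advance would be $\ge2|C_a|$ and the auxiliary round would be declared finished, a contradiction. So $a$ never ends. Likewise, for every wait $d$ belonging to $a$, after finitely many main rounds the advance since its call is $\ge2d$, and 5(b) completes it. So $a$ is live. $\square$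

## 11. The limit of a live path: proof of Theorem A

Let $e_0$ be the root and let $e_{k+1}$ be a live child of $e_k$, by Lemma 7. Write $C_k,t_k,r_k,b_k$ for the data of $e_k$. Then $C_{k+1}\subsetneq C_k$, since $|C_{k+1}|\le w_{e_k}<|C_k|$. Also $t_k<t_{k+1}$, so $t_k\ge k$. And $r_k\le t_k\le r_{k+1}$, because $r_{k+1}$ is a grid stage of $e_k$ and the grid is set after $t_k$. Let $\{z\}=\bigcap_kC_k$; so $z\in C_0$.

**Step 1.** We show that the averages converge to $f(z)$, using (E2). Let $J$ be a cylinder with $C_{k+1}\subseteq J\subseteq C_k$. For $t>t_{k+1}$ we have $f_t\ge f_{r_k}=b_k$ on $C_k$, and $M_t(J)-b_k<L_k$, since otherwise $e_{k+1}$ would end by (E2). Letting $t\to\infty$,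
$$b_k\le M(J)\le b_k+L_k. \tag{8}$$
Since $f_{r_{k+1}}$ is constant on $C_{k+1}$, $b_{k+1}=M_{r_{k+1}}(C_{k+1})$, and as $r_{k+1}\ge r_k$ also
$$b_k\le b_{k+1}\le M(C_{k+1})\le b_k+L_k .$$
Here $\sum_kL_k=200\kappa_0\cdot5=1000\kappa_0<\infty$. So $b:=\sup_kb_k<\infty$. Every $[z\restriction n]\subseteq C_0$ is a cylinder $J$ as in (8) for some $k$, which tends to infinity with $n$; since $L_k\to0$, $M([z\restriction n])\to b$. Now $f(z)\ge f_{r_k}(z)=b_k$ for all $k$, so $f(z)\ge b$. And $f_t(z)=M_t([z\restriction n])\le M([z\restriction n])$ for $n\ge\ell_t$, so $f_t(z)\le b$ for all $t$, and $f(z)\le b$. Thus $M([z\restriction n])\to f(z)<\infty$.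

**Step 2.** ML-randomness comes from the reduction in Section 3: $f\ge g$ and $f(z)<\infty$ give that $z$ is ML-random.

**Step 3.** We apply Lemma 2 to see that $z$ is not OW-random. For every $s$ and any $k\ge s$ we have $z\in C_{k+1}$, the cylinder of a process whose parent $e_k$ has $t_k\ge k\ge s$. So $z\in V_s$. Put $\alpha_t=2\beta_t$. Its limit $\alpha$ is at most $2.02\,|C_0|<1/2$ by Lemma 4, and $\lambda(V_{s,t})\le\alpha_t-\alpha_s$ for $s\le t$ by Lemma 5. This is (1), so Lemma 2 shows that $z$ is not OW-random.

This proves Theorem A, and with Section 3 Theorem B: not every density random sequence is OW-random. $\square$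

## 12. Such sequences in every $\Pi^0_1$ class of positive measure

We use Kučera's theorem: for every ML-random $z$ and every $\Pi^0_1$ class of positive measure, some tail of $z$ lies in the class.

**Corollary 8.** Every $\Pi^0_1$ class $\mathcal P$ of positive measure contains a density random sequence that is not OW-random.

*Proof.* Let $z$ be as in Theorem B. By Kučera's theorem there is $z'\in\mathcal P$ with $z=\tau z'$ for a string $\tau$.

**Step 1.** We check that $z'$ is density random. The tail $z'$ is ML-random. If $\mathcal Q\ni z'$ is a $\Pi^0_1$ class, then $\tau\mathcal Q=\{\tau y:y\in\mathcal Q\}$ is a $\Pi^0_1$ class containing $z$. The fraction of $[z'\restriction n]$ in $\mathcal Q$ equals the fraction of $[z\restriction(|\tau|+n)]$ in $\tau\mathcal Q$. So the lower density of $\mathcal Q$ at $z'$ equals that of $\tau\mathcal Q$ at $z$, namely $1$.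

**Step 2.** We transfer the Oberwolfach test. Suppose $z$ fails $(\beta,(G_\sigma))$. Let $k=|\tau|$, and let $\beta'$ be $\beta$ with the first $k$ bits deleted; this is the real $2^k\beta-N$ for some $N\in\mathbb N$, so it is left-c.e. Let
$$G'_\sigma=\{y:\ \tau y\in G_{(\beta\restriction k)\sigma}\}.$$
Then $\lambda(G'_\sigma)\le2^k\,2^{-k-|\sigma|}=2^{-|\sigma|}$. The family is nested and uniformly $\Sigma^0_1$, as $\tau$ and $\beta\restriction k$ are fixed strings. For all $n$ we have $\tau z'=z\in G_{\beta\restriction(k+n)}$ and $\beta\restriction(k+n)=(\beta\restriction k)(\beta'\restriction n)$, so $z'\in G'_{\beta'\restriction n}$. Hence $z'$ is not OW-random. $\square$
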